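\title{Ratios of Schur elements in a block of a cyclotomic Hecke algebra}

\begin{abstract}
Let $\mathcal H$ be a cyclotomic Hecke algebra of a complex reflection group $W$, free of rank $|W|$ over $\mathbb C[q,q^{-1}]$ and equipped with a symmetrizing trace. We prove a conjecture stated by Chlouveraki and Miyachi: if two irreducible characters of $W$ lie in the same block of a specialization of $\mathcal H$, then the ratio of their Schur elements specializes to a nonzero real number. The proof is uniform in $W$. The leading term of the ratio does not depend on the symmetrizing trace, so every symmetry of $\mathcal H$ that fixes the irreducible characters constrains it. A semilinear anti-involution of $\mathcal H$ gives reality. The action of a Galois group on the profinite completion of the braid group shows that the value is defined and nonzero.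
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{Braid groups and cyclotomic Hecke algebras}\label{sub:hecke}

Let $V$ be a finite-dimensional complex vector space. A \emph{reflection} of $V$ is a linear automorphism of finite order whose fixed space is a hyperplane. Let $W\subset GL(V)$ be a complex reflection group, that is, a finite group generated by reflections, and put $n=|W|$. Let $K$ be the field generated by the traces of the elements of $W$, and let $N$ be the order of the group of roots of unity in $K$. For $m\geq1$ write $\zeta_m=\exp(2\pi i/m)$, and let $\mu_m$ be the group of $m$-th roots of unity.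

The \emph{reflecting hyperplanes} are the fixed spaces of the reflections in $W$. The pointwise stabilizer $W_H$ of a reflecting hyperplane $H$ is cyclic, of order $e_H$ say. It stabilizes a unique line $L_H$ complementary to $H$ and acts on $L_H$ faithfully through $\mu_{e_H}$. The number $e_H$ depends only on the $W$-orbit $\mathcal C$ of $H$, and we also write it $e_{\mathcal C}$. The group $W$ acts freely on the complement $V^{\mathrm{reg}}$ of the reflecting hyperplanes, and the \emph{braid group} of $W$ is $B=\pi_1(V^{\mathrm{reg}}/W,x_0)$. The covering $V^{\mathrm{reg}}\to V^{\mathrm{reg}}/W$ gives a surjection $B\to W$.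

We recall the braid reflections of Brou\'e--Malle--Rouquier. Let $H^\circ$ be the set of points of $H$ that lie on no other reflecting hyperplane. Choose $v_0\in H^\circ$ and $v_1\in L_H\setminus\{0\}$ such that the disc $\{v_0+av_1:|a|\le1\}$ meets no reflecting hyperplane other than $H$. The endpoints of the path
\begin{equation}\label{eq:turn}
\vartheta\longmapsto v_0+e^{2\pi i\vartheta/e_H}\,v_1\qquad(0\le\vartheta\le1)
\end{equation}
lie in one $W_H$-orbit, so its image in $V^{\mathrm{reg}}/W$ is a loop. Joining this loop to $x_0$ by a path gives an element of $B$, a \emph{braid reflection around $H$}. The braid reflections around the hyperplanes of an orbit $\mathcal C$ form one conjugacy class of $B$. Indeed, changing the joining path conjugates the element. The admissible pairs $(v_0,v_1)$ form a path-connected set: shrink $v_1$, move $v_0$ inside the connected set $H^\circ$, and rotate $v_1$. Hence the free homotopy class of the loop depends only on $H$. Finally, an element $w\in W$ carries the path \eqref{eq:turn} for $H$ to such a path for $wH$, with the same image in $V^{\mathrm{reg}}/W$. The quotient of $B$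 by the relations $\mathbf s^{e_{\mathcal C}}=1$, for all $\mathcal C$ and all braid reflections $\mathbf s$ around hyperplanes of $\mathcal C$, is $W$.

Let $q$ be an indeterminate and fix $d\ge1$. For each orbit $\mathcal C$ choose parameters
\[
u_{\mathcal C,j}=\lambda_{\mathcal C,j}\,q^{m_{\mathcal C,j}}\qquad(0\le j<e_{\mathcal C}),
\]
with $\lambda_{\mathcal C,j}$ roots of unity and $m_{\mathcal C,j}\in\mathbb Z$, such that $\{u_{\mathcal C,j}(\zeta_d)\}_j=\mu_{e_{\mathcal C}}$. The \emph{cyclotomic Hecke algebra} $\mathcal H=\mathcal H_q(W)$ in the sense of Brou\'e--Malle--Rouquier is the quotient of the group algebra $\mathbb C[q^{\pm1}][B]$ by the relations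
\begin{equation}\label{eq:hecke}
\prod_{j=0}^{e_{\mathcal C}-1}(\mathbf s-u_{\mathcal C,j})=0
\end{equation}
for all $\mathcal C$ and all braid reflections $\mathbf s$ around hyperplanes of $\mathcal C$. We write $T_b\in\mathcal H$ for the image of $b\in B$. At $q=\zeta_d$ the relations \eqref{eq:hecke} become $\mathbf s^{e_{\mathcal C}}=1$, so $\mathcal H$ specializes to $\mathbb CW$, and $T_b$ to the image of $b$ in $W$. An example is $W=G_4$, $d=3$, with parameters $1,q,q^2$.

Let $A$ be a commutative ring and $\mathcal A$ an $A$-algebra that is free of finite rank. A \emph{symmetrizing trace} on $\mathcal A$ is an $A$-linear map $\tau:\mathcal A\to A$ with $\tau(hh')=\tau(h'h)$ whose Gram determinant $\det(\tau(b_ib_j))$ in a basis $(b_i)$ is a unit of $A$. Equivalently, $h\mapsto\tau(h\,\cdot)$ is an isomorphism $\mathcal A\to\operatorname{Hom}_A(\mathcal A,A)$. Throughout, we assume the following, as in the Brou\'e--Malle--Michel trace conjecture.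
\begin{enumerate}
\item[(H1)] $\mathcal H$ is free of rank $n$ over $\mathbb C[q^{\pm1}]$.
\item[(H2)] $\mathcal H$ carries a symmetrizing trace $\tau$.
\item[(H3)] At $q=\zeta_d$, $\tau$ specializes to the canonical trace $w\mapsto\delta_{w,1}$ of $\mathbb CW$.
\end{enumerate}

\subsection{Schur elements and blocks}\label{sub:schur}

Let $y$ be an indeterminate with $y^N=q$. By Malle's splitting theorem and Tits' deformation theorem, $\mathbb C(y)\mathcal H=\mathbb C(y)\otimes\mathcal H$ is split semisimple, that is, a product of matrix algebras over $\mathbb C(y)$. The values of its irreducible characters on $\mathcal H$ lie in $\mathbb C[y^{\pm1}]$: an element of $\mathcal H$ satisfies a monic equation over $\mathbb C[q^{\pm1}]$ by (H1), so its character values are integral over $\mathbb C[q^{\pm1}]$, and $\mathbb C[y^{\pm1}]$ is integrally closed. The specialization $y\mapsto\zeta_{dN}$ lies over $q\mapsto\zeta_d$ and gives a bijection $\chi\mapsto\chi_y$ from $\operatorname{Irr}(W)$ to the irreducible characters of $\mathbb C(y)\mathcal H$, characterized by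
\begin{equation}\label{eq:label}
\chi_y(T_b)\big|_{y=\zeta_{dN}}=\chi(w),\qquad w=\text{the image of }b\text{ in }W .
\end{equation}

On a product of matrix algebras, a linear form with $\tau(hh')=\tau(h'h)$ is a unique linear combination of the irreducible characters, and it is nondegenerate exactly when all coefficients are nonzero. The \emph{Schur elements} $s_\chi$ are defined by
\[
\tau=\sum_{\chi\in\operatorname{Irr}(W)}\frac1{s_\chi}\,\chi_y .
\]
For $\mathbb CW$ with its canonical trace they are the numbers $n/\chi(1)$. In general they are the denominators of the central idempotents. Let $e_\chi\in\mathbb C(y)\mathcal H$ be the central idempotent of $\chi_y$, let $(b_i)$ be a basis of $\mathcal H$, and let $(b_i^\vee)$ be the dual basis for $\tau$. Then $\tau(e_\chi h)=\chi_y(h)/s_\chi$, so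
\[
e_\chi=\frac1{s_\chi}\sum_i\chi_y(b_i)\,b_i^\vee .
\]
Applying $\chi_y$ gives $\chi(1)s_\chi=\sum_i\chi_y(b_i)\chi_y(b_i^\vee)$, so $s_\chi\in\mathbb C[y^{\pm1}]\setminus\{0\}$. The values $\chi_y(b_i)$ have no common zero in $\mathbb C^\times$, because the nonzero constant $\chi_y(1)$ is a combination of them. Hence the order of vanishing of $s_\chi$ at a point $y=\eta$ is the order of the pole of $e_\chi$ there.

Let $\xi\in\mathbb C^\times$, choose $\eta$ with $\eta^N=\xi$, let $\theta:\mathbb C[y^{\pm1}]\to\mathbb C$ be the map $y\mapsto\eta$, and let $\mathcal H_\xi$ be the specialization of $\mathcal H$ at $q=\xi$. Let $V_\chi$ be a module affording $\chi_y$, and let $L\subset V_\chi$ be an $\mathcal H$-stable lattice over the discrete valuation ring $\mathbb C[y]_{(y-\eta)}$. For $\phi\in\operatorname{Irr}(\mathcal H_\xi)$, the \emph{decomposition number} $d^\theta_{\chi,\phi}$ is the multiplicity of $\phi$ as a composition factor of $L/(y-\eta)L$. It does not depend on $L$, since $L/(y-\eta)L$ has character $\theta\circ\chi_y$ and the irreducible characters of $\mathcal H_\xi$ are linearly independent. The \emph{blocks}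 are the classes of the equivalence relation on $\operatorname{Irr}(W)$ generated by $\chi\sim\chi'$ whenever $d^\theta_{\chi,\phi}\ne0\ne d^\theta_{\chi',\phi}$ for some $\phi$.

\subsection{The conjecture and the theorem}

The following conjecture is stated by Chlouveraki and Miyachi \cite{CM} for every cyclotomic Hecke algebra; the cases checked there are the Brou\'e--Malle distinguished parameters attached to $d$-Harish-Chandra series.

\begin{quote}
\emph{For every $\xi\in\mathbb C^\times$ and every $\eta$ with $\eta^N=\xi$: if $\chi,\psi\in\operatorname{Irr}(W)$ lie in the same block, then the rational function $s_\chi/s_\psi\in\mathbb C(y)$ is defined at $y=\eta$, and its value $\theta(s_\chi/s_\psi)$ lies in $\mathbb R^\times$.}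
\end{quote}

The ratio is the natural object because $\tau$ has no pole at $\eta$, while the coefficients $1/s_\chi$ may have poles. These poles must cancel, and the cancellation is a linear relation on each column of the decomposition matrix whose coefficients are ratios of Schur elements (Remark~\ref{rem:column}). For $W$ of order $2$, $d=1$ and parameters $q,-1$, the Schur elements are $1+q$ and $1+q^{-1}$. Both vanish at $q=-1$, and their ratio $q$ takes the value $-1$ there.

The general theory of symmetric algebras gives no reason to expect the conjecture. For the group algebra of the dihedral group of order $8$ over the $2$-adic integers there is a single block, and the Schur elements $8/1$ and $8/2$ have different valuations. Section~\ref{sec:cyclic} contains symmetric algebras over $\mathbb C[[x]]$ in which the ratio has a pole or a non-real value. A proof has to use the shape of the parameters.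

\begin{theorem}\label{thm:main}
Let $\mathcal H$ be a cyclotomic Hecke algebra as above, let $\xi\in\mathbb C^\times$, and let $\eta^N=\xi$.
\begin{enumerate}
\item[(1)] If $\xi$ is not a root of unity, then $\mathcal H_\xi$ is semisimple and all blocks are singletons.
\item[(2)] If $\xi$ is a root of unity and $\chi,\psi$ lie in the same block, then $s_\chi$ and $s_\psi$ vanish to the same order at $y=\eta$.
\item[(3)] If $|\xi|=1$, $\chi,\psi$ lie in the same block and $s_\chi/s_\psi$ is defined at $\eta$, then $(s_\chi/s_\psi)(\eta)\in\mathbb R$.
\end{enumerate}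
Hence $\theta(s_\chi/s_\psi)$ is defined and lies in $\mathbb R^\times$ whenever $\chi,\psi$ lie in the same block: the conjecture holds.
\end{theorem}

The last sentence follows from (1)--(3). If $\xi$ is not a root of unity, then $\chi=\psi$ and the value is $1$. If $\xi$ is a root of unity, then (2) says that the value is defined and nonzero, and (3) says that it is real.

\subsection{The method}

Put $q=\xi(1+x)$ and expand $s_\chi/s_\psi=c\,x^a+\cdots$. We must show that $a=0$ and that $c$ is real. For $\chi,\psi$ in one block, the leading term $cx^a$ is the same for all symmetrizing traces (Section~\ref{sec:traces}). If a semilinear symmetry of the algebra fixes the irreducible characters, then transporting $\tau$ along it gives a second symmetrizing trace, and so the leading term is invariant under the action of the symmetry on scalars. The anti-involution $T_b\mapsto T_{b^{-1}}$, $q\mapsto q^{-1}$, with complex conjugation on constants, gives (3) (Section~\ref{sec:real}). An automorphism that acts on scalars by $1+x\mapsto(1+x)^P$ multiplies $cx^a$ by $P^a$, and gives (2) when $P$ has infinite multiplicative order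 (Section~\ref{sec:criterion}). Such an automorphism should send each braid reflection to a conjugate of its $P$-th power. Elements of an absolute Galois group do this on the profinite completion of $B$, with $P$ the value of the cyclotomic character (Section~\ref{sec:galois}), and an $\ell$-adic model of $\mathcal H$ carries their action to the Hecke algebra (Section~\ref{sec:ladic}). The same construction gives (1) (Section~\ref{sec:generic}) and (2) (Section~\ref{sec:order}).

The proof uses (H1), (H2) and the splitting over $\mathbb C(y)$; it does not use (H3). The monomial shape of the parameters makes the symmetries respect the relations \eqref{eq:hecke}. The specialization to $\mathbb CW$ is used twice: to see that the anti-involution fixes the characters, and to see that $\mathcal H$ has a nonzero discriminant.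

\section{Cyclic groups}\label{sec:cyclic}

For a cyclic group everything can be computed. Let $W=\mu_e$ act on $V=\mathbb C$. Then $a\mapsto a^e$ identifies $V^{\mathrm{reg}}/W$ with $\mathbb C^\times$, the group $B$ is infinite cyclic, generated by the braid reflection $\mathbf s$, and
\[
\mathcal H=\mathbb C[q^{\pm1}][\mathbf s]\big/\textstyle\prod_{j=0}^{e-1}(\mathbf s-u_j),\qquad u_j=\lambda_jq^{m_j},
\]
with basis $1,\mathbf s,\dots,\mathbf s^{e-1}$. The $u_j$ are distinct, because their values at $\zeta_d$ are distinct. The irreducible characters are $\chi_j:\mathbf s\mapsto u_j$.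

Define $\tau$ by $\tau(\mathbf s^i)=\delta_{i,0}$ for $0\le i<e$. It specializes to the canonical trace at $q=\zeta_d$. To see that it is symmetrizing, let $\tau_0(h)$ be the coefficient of $\mathbf s^{e-1}$ in $h$. The Gram matrix $(\tau_0(\mathbf s^{i+j}))$ has entries $0$ for $i+j<e-1$ and $1$ for $i+j=e-1$, so its determinant is $\pm1$. The relation gives $\mathbf s^{-1}=(-1)^{e-1}(u_0\cdots u_{e-1})^{-1}(\mathbf s^{e-1}+\text{lower terms})$, whence $\tau(h)=(-1)^{e-1}u_0\cdots u_{e-1}\,\tau_0(\mathbf s^{-1}h)$ on each basis element. So $\tau$ differs from $\tau_0$ by a unit of $\mathcal H$. For a polynomial $f$ of degree less than $e$, Lagrange interpolation at the nodes $u_j$, evaluated at $0$, gives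
\[
\tau(f(\mathbf s))=f(0)=\sum_jf(u_j)\prod_{k\ne j}\frac{u_k}{u_k-u_j},
\qquad\text{so}\qquad
s_j=\prod_{k\ne j}\Bigl(1-\frac{u_j}{u_k}\Bigr).
\]

The reduction of $\chi_j$ at $q=\xi$ is the one-dimensional module $\mathbf s\mapsto u_j(\xi)$, so $\chi_i$ and $\chi_k$ lie in the same block exactly when $u_i(\xi)=u_k(\xi)$. Suppose that this happens with $i\ne k$. Put $q=\xi(1+x)$; the function $x$ is a local coordinate at $y=\eta$, since $y\mapsto y^N$ is unramified there. Then $u_i/u_k=(1+x)^{m_i-m_k}$, and $m_i\neq m_k$ since $u_i\ne u_k$. Three things follow. First, $\xi^{m_i-m_k}=\lambda_k/\lambda_i$, so $\xi$ is a root of unity; if $\xi$ is not a root of unity, the values $u_j(\xi)$ are distinct and $\mathcal H_\xi\cong\mathbb C^e$, as in part (1). Second, $1-u_i/u_k=(m_k-m_i)x+\cdots$ has a simple zero. If $J$ is the block of $i$ and $v$ is the common value of the $u_k(\xi)$ for $k\in J$, then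
\[
s_i=\prod_{k\notin J}\Bigl(1-\frac v{u_k(\xi)}\Bigr)\cdot\prod_{k\in J\setminus\{i\}}(m_k-m_i)\cdot x^{|J|-1}+\cdots .
\]
The order $|J|-1$ depends only on the block, as in part (2). Third, the first product also depends only on the block, so for $i,j\in J$
\begin{equation}\label{eq:cyclic}
\theta(s_i/s_j)=\prod_{k\in J\setminus\{i\}}(m_k-m_i)\Big/\prod_{k\in J\setminus\{j\}}(m_k-m_j)\ \in\ \mathbb Q^\times,
\end{equation}
as in part (3).

\begin{example}[The conclusion is sharp]\label{ex:sharp}
The conclusion ``$\in\mathbb R^\times$'' cannot be sharpened to ``$=\pm1$'' or to ``$>0$''. Take $e=3$, $d=1$ and $u_j=\zeta_3^jq^{m_j}$ with $m_j\equiv j\bmod 3$. At $\xi=\zeta_3^{-1}$ all $u_j(\xi)$ equal $1$, so there is one block, and \eqref{eq:cyclic} gives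
\[
\theta(s_0/s_1)=\frac{m_0-m_2}{m_2-m_1}.
\]
Numerator and denominator can be arbitrary integers $a,b\equiv1\bmod3$: take $(m_0,m_1,m_2)=(2+a,\,2-b,\,2)$. For $(m_0,m_1,m_2)=(0,1,2)$ the value is $-2$.
\end{example}

\begin{example}[The shape of the parameters matters]\label{ex:shape}
The formulas for $\tau$ and $s_j$ hold over $\mathbb C[[x]]$ for any distinct units $u_j$. Take $e=3$ and $u_j\equiv1\bmod x$, so that there is one block. For $(u_0,u_1,u_2)=(1,\,1+x,\,1+x+x^2)$ the orders of $s_0$ and $s_1$ are $1+1=2$ and $1+2=3$, and (2) fails. For $(1,\,1+x,\,1+ix)$ the leading terms are $ix^2$ and $(1-i)x^2$, with ratio $(-1+i)/2$, and (3) fails. For $e=2$ and parameters $1,\,2q$ over $\mathbb C[q^{\pm1}]$, the specialization at $\xi=1/2$ is not semisimple, and (1) fails; here $\lambda_1=2$ is not a root of unity.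
\end{example}

The computation above uses a product formula for $s_j$, which is special to cyclic groups. The rest of the paper replaces it by a symmetry argument.

\section{Leading terms do not depend on the trace}\label{sec:traces}

Fix $\xi$ and $\eta$. Let $\mathcal O=\mathbb C[[x]]$ and $\mathcal K=\mathbb C((x))$, and embed $\mathbb C[y^{\pm1}]$ in $\mathcal O$ by
\[
y\longmapsto\eta(1+x)^{1/N},\qquad\text{so that}\qquad q\longmapsto\xi(1+x).
\]
Since $y-\eta\mapsto\frac\eta Nx+\cdots$, the ring $\mathcal O$ is the completion of $\mathbb C[y]_{(y-\eta)}$. The order at $y=\eta$ is the $x$-adic valuation, and reduction modulo $x$ extends $\theta$. Write $\mathcal{OH}$ and $\mathcal{KH}$ for the scalar extensions of $\mathcal H$, so that $\mathcal{OH}/x\mathcal{OH}=\mathcal H_\xi$. A product of matrix algebras remains one under extension of the field, so the $\chi_y$ are the irreducible characters of $\mathcal{KH}$; from now on $V_\chi$ denotes a $\mathcal{KH}$-module affording $\chi_y$. A lattice over $\mathbb C[y]_{(y-\eta)}$ and its completion have the same reduction, so the decomposition numbers may be computed with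 $\mathcal{OH}$-lattices. The trace $\tau$ extends to a symmetrizing trace on $\mathcal{OH}$, with the same Schur elements.

A central element $z$ of $\mathcal{KH}$ acts on $V_\chi$ by a scalar $\omega_\chi(z)\in\mathcal K$, and $\omega_\chi$ is multiplicative. Blocks enter the proof of (2) and (3) only through the next lemma.

\begin{lemma}\label{lem:central}
Let $z\in Z(\mathcal{OH})$. Then $\omega_\chi(z)\in\mathcal O$ for all $\chi$, and $\omega_\chi(z)\equiv\omega_\psi(z)\bmod x$ if $\chi,\psi$ lie in the same block.
\end{lemma}

\begin{proof}
The element $z$ preserves an $\mathcal{OH}$-lattice $L\subset V_\chi$, so $\omega_\chi(z)\in\mathcal O$. It acts on $L/xL$, and on each composition factor of $L/xL$, by the scalar $\omega_\chi(z)\bmod x$. If $d^\theta_{\chi,\phi}\ne0\ne d^\theta_{\chi',\phi}$, then $\omega_\chi(z)\bmod x$ and $\omega_{\chi'}(z)\bmod x$ both equal the scalar by which $z$ acts on $\phi$. The congruence passes to the equivalence relation generated by such pairs.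
\end{proof}

\begin{proposition}\label{prop:compare}
Let $\tau'=\sum_\chi\chi_y/s'_\chi$ be a second symmetrizing trace on $\mathcal{OH}$, with $s'_\chi\in\mathcal K^\times$. If $\chi,\psi$ lie in the same block, then
\[
\frac{s'_\chi}{s'_\psi}\in\frac{s_\chi}{s_\psi}\,(1+x\mathcal O).
\]
\end{proposition}

\begin{proof}
As $\tau$ is symmetrizing, $\tau'=\tau(z\,\cdot)$ for a unique $z\in\mathcal{OH}$. For all $h,h'$,
\[
\tau(zhh')=\tau'(hh')=\tau'(h'h)=\tau(zh'h)=\tau(hzh'),
\]
so $zh=hz$, and $z$ is central. Exchanging the roles of $\tau$ and $\tau'$ gives a central $z'$ with $\tau=\tau'(z'\,\cdot)=\tau(zz'\,\cdot)$, so $zz'=1$. By Lemma~\ref{lem:central}, applied to $z$ and $z'$, we have $\omega_\chi(z)\in\mathcal O^\times$. From $\chi_y(zh)=\omega_\chi(z)\chi_y(h)$ we get $\tau'=\sum_\chi\omega_\chi(z)s_\chi^{-1}\chi_y$, that is, $s'_\chi=s_\chi/\omega_\chi(z)$. Therefore $(s'_\chi/s'_\psi)\big/(s_\chi/s_\psi)=\omega_\psi(z)/\omega_\chi(z)$, a ratio of two units that are congruent modulo $x$.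
\end{proof}

Call $cx^a$ the \emph{leading term} of $cx^a(1+\cdots)\in\mathcal K^\times$. The proposition says that, within a block, the leading term of $s_\chi/s_\psi$ is an invariant of the algebra $\mathcal{OH}$. This is why the normalization (H3) plays no role.

The next lemma reads a column of the decomposition matrix off an idempotent. It is needed for part (1).

\begin{lemma}\label{lem:idem}
Let $\phi\in\operatorname{Irr}(\mathcal H_\xi)$. There is an idempotent $\tilde p\in\mathcal{OH}$, with image $p\in\mathcal H_\xi$, such that $\dim_{\mathcal K}\tilde pV_\chi=d^\theta_{\chi,\phi}$ for all $\chi$. If $\mathcal H_\xi$ is semisimple, then $\dim_{\mathbb C}p\mathcal H_\xi p=1$.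
\end{lemma}

\begin{proof}
The quotient $\mathcal H_\xi/\operatorname{rad}\mathcal H_\xi$ is a product of matrix algebras over $\mathbb C$. Take a matrix of rank one that is idempotent, in the factor belonging to $\phi$. Idempotents lift modulo a nilpotent ideal; so this one lifts to $p\in\mathcal H_\xi$, then successively to each $\mathcal{OH}/x^i\mathcal{OH}$, and by completeness to $\tilde p\in\mathcal{OH}$. The functor $M\mapsto pM$ is exact, and $\dim pM$ is $1$ on the simple module $\phi$ and $0$ on the other simple modules. So $\dim pM$ is the multiplicity of $\phi$ in $M$. For a lattice $L\subset V_\chi$, the direct summand $\tilde pL$ of $L$ is free with reduction $p(L/xL)$, hence $\dim\tilde pV_\chi=\operatorname{rk}\tilde pL=d^\theta_{\chi,\phi}$. If the radical is zero, $p$ is the rank one idempotent itself, and $p\mathcal H_\xi p=\mathbb Cp$.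
\end{proof}

\begin{remark}\label{rem:column}
The trace of an idempotent is its rank, so $\tau(\tilde p)=\sum_\chi d^\theta_{\chi,\phi}/s_\chi$, and this lies in $\mathcal O$. Let $\psi$ satisfy $d^\theta_{\psi,\phi}\ne0$ and $s_\psi(\eta)=0$. The $\chi$ that occur in the sum lie in the block of $\psi$. Multiplying by $s_\psi$ and reducing modulo $x$, Theorem~\ref{thm:main} gives $\sum_\chi d^\theta_{\chi,\phi}\,\theta(s_\psi/s_\chi)=0$, with nonzero real coefficients $\theta(s_\psi/s_\chi)$. The term $\chi=\psi$ is positive, so some coefficient is negative. This remark is not used below.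
\end{remark}

\section{An anti-involution and reality}\label{sec:real}

In $\mathbb CW$ the map $\sum c_ww\mapsto\sum\bar c_ww^{-1}$ is the adjoint for a unitary structure on every representation, and this is expressed by $\overline{\chi(w^{-1})}=\chi(w)$. We deform this map. Conjugation on constants must be extended to $y$ so as to commute with evaluation on the unit circle, where both $\zeta_{dN}$ and $\eta$ lie.

For $f=\sum a_iy^i\in\mathbb C[y^{\pm1}]$ put $\bar f=\sum\bar a_iy^{-i}$, and extend this ring involution to $\mathbb C(y)$. It preserves $\mathbb C[q^{\pm1}]$, and $\bar q=q^{-1}$. If $|\eta_0|=1$, then $\bar f(\eta_0)=\overline{f(\eta_0)}$ for $f\in\mathbb C[y^{\pm1}]$. Writing a rational function defined at $\eta_0$ as a quotient whose denominator does not vanish at $\eta_0$, we see that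
\begin{equation}\label{eq:bar}
f\in\mathbb C(y)\text{ defined at }\eta_0,\ |\eta_0|=1\ \Longrightarrow\ \bar f\text{ defined at }\eta_0\text{ and }\bar f(\eta_0)=\overline{f(\eta_0)}.
\end{equation}

The map $\sum c_bb\mapsto\sum\bar c_bb^{-1}$ is a semilinear anti-automorphism of $\mathbb C[q^{\pm1}][B]$ whose square is the identity. Since $|\lambda_{\mathcal C,j}|=1$, we have $\bar u_{\mathcal C,j}=u_{\mathcal C,j}^{-1}$, so $\mathbf s-u$ goes to $\mathbf s^{-1}-u^{-1}=-u^{-1}\mathbf s^{-1}(\mathbf s-u)$ for each parameter $u$. The left side of \eqref{eq:hecke} is therefore multiplied by a unit that commutes with $\mathbf s$, and the ideal of relations is preserved. We obtain a map $\iota:\mathcal H\to\mathcal H$ with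
\[
\iota(T_b)=T_{b^{-1}},\qquad\iota(ch)=\bar c\,\iota(h),\qquad\iota(hh')=\iota(h')\iota(h),\qquad\iota^2=\mathrm{id},
\]
and it extends with the same properties to $\mathbb C(y)\mathcal H$.

\begin{lemma}\label{lem:star}
The form $\tau^*(h)=\overline{\tau(\iota(h))}$ is a symmetrizing trace on $\mathcal H$, and $\tau^*=\sum_\chi\chi_y/\bar s_\chi$.
\end{lemma}

\begin{proof}
The two conjugations cancel, so $\tau^*$ is linear, and $\tau^*(hh')=\overline{\tau(\iota(h')\iota(h))}$ is symmetric in $h,h'$. If $(b_j)$ is a basis of $\mathcal H$, so is $(\iota(b_j))$, and $\tau^*(\iota(b_j)\iota(b_l))=\tau^*(\iota(b_lb_j))=\overline{\tau(b_lb_j)}$. The Gram determinant of $\tau^*$ is thus the conjugate of that of $\tau$, a unit.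

Put $\chi_y^*(h)=\overline{\chi_y(\iota(h))}$, so that $\tau^*=\sum_\chi\chi_y^*/\bar s_\chi$. It remains to show that $\chi_y^*=\chi_y$. Let $\rho_\chi$ be a matrix representation over $\mathbb C(y)$ affording $\chi_y$, and let $\rho_\chi^*(h)$ be the transpose of $\overline{\rho_\chi(\iota(h))}$. The map $\rho_\chi^*$ is $\mathbb C(y)$-linear, and it is multiplicative because $\iota$ and transposition both reverse products. Its image is the full matrix algebra, as is that of $\rho_\chi$. So it is irreducible, and its character $\chi_y^*$ equals $\psi_y$ for some $\psi$. Let $b\in B$ have image $w$. By \eqref{eq:bar} at $\eta_0=\zeta_{dN}$ and by \eqref{eq:label}, the Laurent polynomial $\chi_y^*(T_b)=\overline{\chi_y(T_{b^{-1}})}$ takes the value $\overline{\chi(w^{-1})}=\chi(w)$ at $\zeta_{dN}$. Hence $\psi=\chi$.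
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $|\xi|=1$, so $|\eta|=1$, and let $f=s_\chi/s_\psi$ be defined at $\eta$. By Lemma~\ref{lem:star} and Proposition~\ref{prop:compare}, applied to the extension of $\tau^*$ to $\mathcal{OH}$, we have $\bar f\in f\,(1+x\mathcal O)$. Since $f\in\mathcal O$, this gives $\bar f(\eta)=f(\eta)$, and $\bar f(\eta)=\overline{f(\eta)}$ by \eqref{eq:bar}.
\end{proof}

This symmetry cannot prove (2). For $|\eta|=1$ the involution sends $y=\eta(1+x)^{1/N}$ to $y^{-1}=\bar\eta(1+x)^{-1/N}$, so on expansions it conjugates the coefficients and substitutes $(1+x)^{-1}$ for $1+x$. It turns a leading term $cx^a$ into $\bar c(-1)^ax^a$. The resulting condition $\bar c=(-1)^ac$ has solutions for every $a$. We need the exponent $-1$ replaced by an exponent of infinite multiplicative order.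

\section{Semilinear automorphisms and the order of vanishing}\label{sec:criterion}

A power series $\beta x+\cdots\in x\mathbb C[[x]]$ with $\beta\ne0$ defines, by substitution for $x$, a $\mathbb C$-algebra automorphism $\varepsilon$ of $\mathcal O$ and of $\mathcal K$. A map $\Phi$ is \emph{$\varepsilon$-semilinear} if it is additive and $\Phi(ch)=\varepsilon(c)\Phi(h)$ for scalars $c$.

\begin{proposition}\label{prop:criterion}
Let $\varepsilon$ be the substitution $x\mapsto\beta x+\cdots$, where $\beta\in\mathbb C^\times$ is not a root of unity. Suppose that $\mathcal{OH}$ has an $\varepsilon$-semilinear ring automorphism $\Phi$. Then $s_\chi$ and $s_\psi$ vanish to the same order at $y=\eta$ whenever $\chi,\psi$ lie in the same block.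
\end{proposition}

\begin{proof}
Extend $\Phi$ to $\mathcal{KH}$. If $\rho_\chi$ is a matrix representation over $\mathcal K$ affording $\chi_y$, then $h\mapsto\varepsilon^{-1}(\rho_\chi(\Phi(h)))$, with $\varepsilon^{-1}$ applied to the entries, is a $\mathcal K$-linear representation onto the full matrix algebra. So $\varepsilon^{-1}\circ\chi_y\circ\Phi$ is an irreducible character. The map $\chi_y\mapsto\varepsilon^{-1}\circ\chi_y\circ\Phi$ is injective, hence a permutation of the finite set of irreducible characters, and its $l$-th power is $\chi_y\mapsto\varepsilon^{-l}\circ\chi_y\circ\Phi^l$. Choose $l\ge1$ for which this power is trivial, and replace $(\varepsilon,\Phi)$ by $(\varepsilon^l,\Phi^l)$. As $\varepsilon^l(x)=\beta^lx+\cdots$ and $\beta^l$ is not a root of unity, we may assume that $\varepsilon^{-1}\circ\chi_y\circ\Phi=\chi_y$ for all $\chi$.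

The form $\tau'=\varepsilon^{-1}\circ\tau\circ\Phi$ on $\mathcal{OH}$ is $\mathcal O$-linear and satisfies $\tau'(hh')=\tau'(h'h)$. If $(b_i)$ is a basis of $\mathcal{OH}$, then so is $(\Phi^{-1}(b_i))$, and in this basis the Gram matrix of $\tau'$ is $(\varepsilon^{-1}(\tau(b_ib_j)))$, whose determinant is a unit. So $\tau'$ is symmetrizing, and
\[
\tau'=\sum_\chi\varepsilon^{-1}(1/s_\chi)\;\varepsilon^{-1}\circ\chi_y\circ\Phi=\sum_\chi\frac1{\varepsilon^{-1}(s_\chi)}\,\chi_y .
\]
Let $\chi,\psi$ lie in the same block, and let $cx^a$ be the leading term of $s_\chi/s_\psi$. Since $\varepsilon^{-1}(x)=\beta^{-1}x+\cdots$ and $\varepsilon^{-1}$ fixes constants, the leading term of $\varepsilon^{-1}(s_\chi/s_\psi)$ is $c\beta^{-a}x^a$. By Proposition~\ref{prop:compare} the two leading terms are equal. So $\beta^a=1$, and $a=0$.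
\end{proof}

\begin{example}[Cyclic groups again]\label{ex:power}
Let $W=\mu_e$ as in Section~\ref{sec:cyclic}, let $\xi$ have finite order $r$, let $\lambda_j^M=1$ for all $j$, and let $P>1$ be an integer with $P\equiv1\bmod Mr$. Let $\varepsilon$ be the substitution $x\mapsto(1+x)^P-1=Px+\cdots$. In $\mathcal O$ we have $u_j=v_j(1+x)^{m_j}$ with $v_j=u_j(\xi)\in\mu_{Mr}$, so $u_j^P=v_j(1+x)^{Pm_j}=\varepsilon(u_j)$. Since $\mathbf s-u_j$ divides $\mathbf s^P-u_j^P$, we get $\prod_j(\mathbf s^P-\varepsilon(u_j))=0$, and $\Phi(\mathbf s)=\mathbf s^P$ defines an $\varepsilon$-semilinear ring endomorphism of $\mathcal{OH}$. Modulo $x$ it is the endomorphism $f(\mathbf s)\mapsto f(\mathbf s^P)$ of $\mathbb C[\mathbf s]/\prod_j(\mathbf s-v_j)$. The map $X\mapsto X^P$ fixes each $v_j$ and is unramified there, so $f(X^P)$ and $f(X)$ vanish to the same order at $v_j$; hence the endomorphism is injective, and so bijective. The matrix of $(\Phi(\mathbf s^i))_i$ in the basis $(\mathbf s^i)_i$ is then invertible modulo $x$, hence invertible, and $\Phi$ is bijective. Proposition~\ref{prop:criterion} applies with $\beta=P$ and gives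 part (2) without the formula for $s_j$.
\end{example}

The recipe ``raise the generators to the $P$-th power'' breaks down for the symmetric group $\mathfrak S_3$, where $B=\langle\mathbf s,\mathbf t\mid\mathbf{sts}=\mathbf{tst}\rangle$. In the representation $\mathbf s\mapsto\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, $\mathbf t\mapsto\left(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\right)$, the upper right entries of $\mathbf s^P\mathbf t^P\mathbf s^P$ and $\mathbf t^P\mathbf s^P\mathbf t^P$ are $2P-P^3$ and $P$, which agree only for $P\in\{0,\pm1\}$. But the relations \eqref{eq:hecke} are invariant under conjugation, so it suffices to send each braid reflection to a \emph{conjugate} of its $P$-th power. This is possible once $B$ is replaced by its profinite completion and $P$ by a profinite integer.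

\section{The Galois action on the profinite braid group}\label{sec:galois}

\subsection{Profinite powers and the cyclotomic character}

The profinite completion $\hat B$ is the inverse limit of the finite quotients of $B$. The image of $B$ is dense in $\hat B$, and every homomorphism from $B$ to a profinite group extends uniquely to a continuous homomorphism on $\hat B$. We use the same letter for an element of $B$ and its image in $\hat B$. For an element $g$ of a profinite group and $P\in\hat{\mathbb Z}=\varprojlim\mathbb Z/m$, the power $g^P$ is the element whose image in each finite quotient, of order $m$ say, is the image of $g^a$ for any integer $a\equiv P\bmod m$. Continuous homomorphisms commute with these powers. If a sequence of integers $a$ tends to $P$ in $\hat{\mathbb Z}$, then $g^a\to g^P$; the positive integers are dense in $\hat{\mathbb Z}$. We write $P_\ell\in\mathbb Z_\ell$ for the $\ell$-component of $P\in\hat{\mathbb Z}=\prod_\ell\mathbb Z_\ell$.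

For a number field $k\subset\mathbb C$ let $\bar k\subset\mathbb C$ be its algebraic closure and $G_k=\operatorname{Gal}(\bar k/k)$. The \emph{cyclotomic character} $\kappa:G_k\to\hat{\mathbb Z}^\times$ is defined by $\sigma(\zeta)=\zeta^{\kappa(\sigma)}$ for all roots of unity $\zeta$. Thus $\sigma$ fixes $\mu_m$ exactly when $\kappa(\sigma)\equiv1\bmod m$.

\begin{lemma}\label{lem:kappa}
For every number field $k_1\subset\mathbb C$ and every prime $\ell$, the group $\{\kappa(\sigma)_\ell:\sigma\in G_{k_1}\}\subset\mathbb Z_\ell^\times$ is infinite and contains an element of infinite order.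
\end{lemma}

\begin{proof}
For $k_1=\mathbb Q$ the group is $\mathbb Z_\ell^\times$, by the irreducibility of the cyclotomic polynomials. As $G_{k_1}$ has finite index in $G_{\mathbb Q}$, the group has finite index in $\mathbb Z_\ell^\times$, so it is infinite. The torsion subgroup of $\mathbb Z_\ell^\times$ is finite.
\end{proof}

\subsection{The braid group as an \'etale fundamental group}

A complex representation of a finite group is defined over a number field. Fix a number field $k\subset\mathbb C$ and a $W$-stable $k$-form $V_k$ of $V$. Each reflecting hyperplane $H=\ker(s-1)$ is defined over $k$; choose a linear form $\alpha_H$ on $V_k$ with kernel $H$. Put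
\[
D=\prod_{w\in W}w\Bigl(\prod_H\alpha_H\Bigr)\in k[V]^W,\qquad X=\operatorname{Spec}k[V]^W[1/D].
\]
The zero set of $D$ in $V$ is the union of the reflecting hyperplanes, so $X(\mathbb C)=V^{\mathrm{reg}}/W$. The $k$-variety $X$ is geometrically integral, because $\bar k\otimes_kk[V]^W[1/D]$ is a subring of the domain $\bar k[V][1/D]$.

By a \emph{cover} we mean a finite \'etale morphism. A geometric point $\operatorname{Spec}\Omega\to Z$ of a connected scheme $Z$, with $\Omega$ an algebraically closed field, defines a \emph{fiber functor}: it sends a cover $Y\to Z$ to the finite set of lifts $\operatorname{Spec}\Omega\to Y$. The \'etale fundamental group is the automorphism group of this functor. It is profinite, a closed subgroup of the product of the permutation groups of the fibers.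

Let $\mathrm{Fib}_0$ be the fiber functor of the point $x_0\in X(\mathbb C)$ on covers of $X_{\bar k}$; it sends $Y$ to the fiber of $Y(\mathbb C)\to X(\mathbb C)$ over $x_0$. Through $Y\mapsto Y_{\bar k}$ it is also a fiber functor on covers of $X$. Let $\bar\Pi$ and $\Pi$ be the corresponding automorphism groups. We use two standard facts.
\begin{enumerate}
\item[(A)] There is an exact sequence $1\to\bar\Pi\to\Pi\to G_k\to1$ \cite[IX.6.1]{SGA1}. The map to $G_k$ records the action on the fibers $\operatorname{Hom}_k(k_1,\bar k)$ of the covers $X_{k_1}=X\times_k\operatorname{Spec}k_1$, for $k_1/k$ finite.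
\item[(B)] Monodromy identifies $\hat B$ with $\bar\Pi$. This follows from the Riemann existence theorem \cite[XII.5]{SGA1} and the invariance of the \'etale fundamental group of a connected scheme of finite type under extension of algebraically closed fields of characteristic $0$ \cite[XIII.4.6]{SGA1}.
\end{enumerate}
In (B), a loop acts on a fiber by sending a point to the endpoint of the lift that starts there, and paths are composed so that this is a left action. The other convention replaces $B$ by the opposite group, which has the same automorphisms, conjugacy classes and powers, so the next statement is unaffected.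

\begin{proposition}\label{prop:galois}
For each $\sigma\in G_k$ there is a continuous automorphism $F$ of $\hat B$ such that, for every braid reflection $\mathbf s\in B$, the element $F(\mathbf s)$ is conjugate in $\hat B$ to $\mathbf s^{\kappa(\sigma)}$.
\end{proposition}

The automorphism $F$ will be conjugation by a lift of $\sigma$ to $\Pi$. The difficulty is to compute its effect on a braid reflection. A braid reflection is a small loop around $t=0$ on a curve transversal to the image of $H$. We take as base point the field of Puiseux series in $t$. There the loop and $\sigma$ both act by explicit field automorphisms, and their commutation relation is a one-line computation. For $W=\mu_e$ the curve is $X$ itself. In general each orbit $\mathcal C$ produces its own lift of $\sigma$; two lifts differ by an element of $\bar\Pi$, and this is why the result holds only up to conjugacy.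

\begin{proof}
Fix an orbit $\mathcal C$, a hyperplane $H\in\mathcal C$, and $e=e_{\mathcal C}$.

\emph{Step 1: a transversal curve over $k$.} If $s_H$ generates $W_H$, then $L_H$ is the image of $s_H-1$, so $L_H$ is defined over $k$ and $\mu_e\subset k$. Since $k$ is infinite, there is a $k$-point $v_0\in H^\circ$. Choose a nonzero $k$-point $v_1\in L_H$. For $f\in k[V]^W$ the polynomial $f(v_0+av_1)\in k[a]$ is invariant under $a\mapsto\zeta a$ for $\zeta\in\mu_e$, because $W_H$ fixes $v_0$ and acts on $v_1$ through $\mu_e$. So it lies in $k[t]$, where $t=a^e$. Let $\delta(t)=D(v_0+av_1)$. Then $\delta(0)=0$, and $\delta\ne0$ because $v_0+av_1\in V^{\mathrm{reg}}$ for small $a\ne0$. We obtain a $k$-morphism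
\[
g:U=\operatorname{Spec}k[t,1/\delta]\longrightarrow X .
\]
Choose $\varrho>0$ such that $\delta$ has no zero with $0<|t|<\varrho$, and $t_0$ with $0<t_0<\varrho$. The loop $\vartheta\mapsto g(t_0e^{2\pi i\vartheta})$ is the image of the path \eqref{eq:turn} for the pair $(v_0,t_0^{1/e}v_1)$, and this pair is admissible by the choice of $\varrho$.

\emph{Step 2: Puiseux series.} Let $\Omega=\bigcup_{m\ge1}\bar k((t^{1/m}))$, with $(t^{1/mm'})^{m'}=t^{1/m}$. It is algebraically closed by the Newton--Puiseux theorem. For $P\in\hat{\mathbb Z}$ define automorphisms of $\Omega$ over $k(t)$ by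
\[
\gamma_P\Bigl(\sum a_it^{i/m}\Bigr)=\sum a_i\zeta_m^{iP}t^{i/m},\qquad\tilde\sigma\Bigl(\sum a_it^{i/m}\Bigr)=\sum\sigma(a_i)t^{i/m},
\]
and put $\gamma=\gamma_1$. Applying $\tilde\sigma^{-1}$, $\gamma$ and $\tilde\sigma$ in turn changes the coefficient $a_i$ into $\sigma(\sigma^{-1}(a_i)\zeta_m^i)=a_i\zeta_m^{i\kappa(\sigma)}$. Thus
\begin{equation}\label{eq:puiseux}
\tilde\sigma\gamma\tilde\sigma^{-1}=\gamma_{\kappa(\sigma)} .
\end{equation}
Let $\mathrm{Fib}_\Omega$ be the fiber functor of $\operatorname{Spec}\Omega\to U_{\bar k}\to X_{\bar k}$. For a cover $Y$ of $X_{\bar k}$ write $Y\times_{X_{\bar k}}U_{\bar k}=\operatorname{Spec}A$, with $A$ finite \'etale over $\bar k[t,1/\delta]$; then $\mathrm{Fib}_\Omega(Y)$ is the set of $\bar k[t,1/\delta]$-algebra homomorphisms $A\to\Omega$, and it has $\operatorname{rk}A$ elements. The group $\operatorname{Aut}(\Omega/\bar k(t))$, which contains the $\gamma_P$, acts on it by composition, naturally in $Y$. If $Y=Y'_{\bar k}$ for a cover $Y'$ of $X$, then $A=\bar k\otimes_kA'$ with $\operatorname{Spec}A'=Y'\times_XU$, and $\mathrm{Fib}_\Omega(Y)$ is also the set of $k[t,1/\delta]$-algebra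 homomorphisms $A'\to\Omega$. On this set the larger group $\operatorname{Aut}(\Omega/k(t))$ acts, naturally in $Y'$, extending the previous action.

The automorphism of $\mathrm{Fib}_\Omega$ induced by $\gamma_P$ is the $P$-th profinite power of the one induced by $\gamma$. Indeed, $A$ is a finitely generated algebra, so all elements of $\mathrm{Fib}_\Omega(Y)$ take values in one field $\bar k((t^{1/m}))$, on which $\gamma^m=1$ and $\gamma_P=\gamma^a$ for $a\equiv P\bmod m$.

\emph{Step 3: $\gamma$ is a monodromy.} Let $\mathfrak h=\{\vartheta\in\mathbb C:|e^{2\pi i\vartheta}|<\varrho\}$, a half-plane, which is the universal cover of the punctured disc $\{0<|t|<\varrho\}\subset U(\mathbb C)$ through $t=e^{2\pi i\vartheta}$. For $Y$ and $A$ as above let $\mathrm{Fib}_{\mathrm{top}}(Y)$ be the set of continuous lifts $\tilde g:\mathfrak h\to Y(\mathbb C)$ of $\vartheta\mapsto g(e^{2\pi i\vartheta})$. These are the same as lifts of $\vartheta\mapsto e^{2\pi i\vartheta}$ to $(\operatorname{Spec}A)(\mathbb C)$, and as such they are holomorphic, since $(\operatorname{Spec}A)(\mathbb C)\to U(\mathbb C)$ is locally biholomorphic.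 As $\mathfrak h$ is simply connected, evaluation at any point of $\mathfrak h$ is a bijection from $\mathrm{Fib}_{\mathrm{top}}(Y)$ onto a fiber with $\operatorname{rk}A$ elements. The \emph{translation} $\tilde g\mapsto\tilde g(\cdot+1)$ permutes $\mathrm{Fib}_{\mathrm{top}}(Y)$. We claim that there is a natural isomorphism $\mathrm{Fib}_{\mathrm{top}}\cong\mathrm{Fib}_\Omega$ that carries the translation to $\gamma$.

Let $\tilde g$ be a lift. The translation permutes a finite set, so $\tilde g(\vartheta+m)=\tilde g(\vartheta)$ for some $m\ge1$. For $f\in A$, the function $f\circ\tilde g$ is then a holomorphic function of $t^{1/m}:=e^{2\pi i\vartheta/m}$ on a punctured disc. The element $f$ satisfies a monic equation over $\bar k[t,1/\delta]$. The coefficients have at most poles at $t=0$, and a root of a monic polynomial is bounded by $1$ plus the largest absolute value of a coefficient. So $f\circ\tilde g$ has at most a pole, and it has an expansion in $\mathbb C((t^{1/m}))$. Replacing $m$ by a multiple gives the same element of $\bigcup_m\mathbb C((t^{1/m}))$. The expansion is algebraic over $\bar k(t)$, hence over the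 algebraically closed subfield $\Omega$ of $\bigcup_m\mathbb C((t^{1/m}))$, so it lies in $\Omega$. Thus $f\mapsto f\circ\tilde g$ is a $\bar k[t,1/\delta]$-algebra homomorphism $A\to\Omega$, and this construction is natural in $Y$. Two distinct lifts differ at every point of $\mathfrak h$, and some $f\in A$ separates two given points of $(\operatorname{Spec}A)(\mathbb C)$; the two holomorphic functions differ, so their expansions differ. The map $\mathrm{Fib}_{\mathrm{top}}(Y)\to\mathrm{Fib}_\Omega(Y)$ is therefore injective, and bijective since both sets have $\operatorname{rk}A$ elements. Translation replaces $t^{1/m}$ by $\zeta_mt^{1/m}$ in the expansion, which is the action of $\gamma$. This proves the claim.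

Choose $\vartheta_0\in\mathfrak h$ over $t_0$ and a path $\mathfrak p$ in $X(\mathbb C)$ from $g(t_0)$ to $x_0$. Evaluation at $\vartheta_0$ followed by transport along $\mathfrak p$ is a natural isomorphism $\mathrm{Fib}_{\mathrm{top}}\cong\mathrm{Fib}_0$. The path $\vartheta\mapsto\tilde g(\vartheta_0+\vartheta)$, $0\le\vartheta\le1$, lifts the loop of Step 1. So the translation corresponds to the monodromy of that loop joined to $x_0$ by $\mathfrak p$, which is a braid reflection $\mathbf s_{\mathcal C}$ around $H$.

\emph{Step 4: a lift of $\sigma$ adapted to $\mathcal C$.} The composite $\mathrm{Fib}_\Omega\cong\mathrm{Fib}_{\mathrm{top}}\cong\mathrm{Fib}_0$ is an isomorphism of functors on covers of $X_{\bar k}$, hence also on covers of $X$. It yields a homomorphism $\operatorname{Aut}(\Omega/k(t))\to\Pi$, which by Steps 2 and 3 sends $\gamma_P$ to $\mathbf s_{\mathcal C}^P\in\hat B=\bar\Pi$. Let $\sigma_{\mathcal C}\in\Pi$ be the image of $\tilde\sigma$. By \eqref{eq:puiseux},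
\[
\sigma_{\mathcal C}\,\mathbf s_{\mathcal C}\,\sigma_{\mathcal C}^{-1}=\mathbf s_{\mathcal C}^{\kappa(\sigma)} .
\]
The element $\sigma_{\mathcal C}$ lies over $\sigma$. To see this, take the cover $X_{k_1}$. Its base change to $\bar k$ is a disjoint union of copies of $X_{\bar k}$ indexed by $\operatorname{Hom}_k(k_1,\bar k)$. Each functor has one point on each copy, and a natural isomorphism respects the inclusions of the copies. So the isomorphism is the identity of $\operatorname{Hom}_k(k_1,\bar k)$, on which $\tilde\sigma$ acts by composition with $\sigma$.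

\emph{Step 5: one automorphism for all orbits.} Let $\sigma'\in\Pi$ be any lift of $\sigma$, and let $F$ be conjugation by $\sigma'$ on the closed normal subgroup $\bar\Pi=\hat B$. For each orbit $\mathcal C$, fact (A) gives $\sigma'=h_{\mathcal C}\sigma_{\mathcal C}$ with $h_{\mathcal C}\in\hat B$, so $F(\mathbf s_{\mathcal C})=h_{\mathcal C}\mathbf s_{\mathcal C}^{\kappa(\sigma)}h_{\mathcal C}^{-1}$. Any braid reflection around a hyperplane of $\mathcal C$ has the form $\mathbf s=b\mathbf s_{\mathcal C}b^{-1}$ with $b\in B$, by Section~\ref{sub:hecke}. Then $F(\mathbf s)$ and $\mathbf s^{\kappa(\sigma)}$ are both conjugate to $\mathbf s_{\mathcal C}^{\kappa(\sigma)}$.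
\end{proof}

\section{An $\ell$-adic model of the Hecke algebra}\label{sec:ladic}

To use $F$ we must extend $b\mapsto T_b$ from $B$ to $\hat B$. The unit group of $\mathcal{OH}$ is not profinite, so the universal property of $\hat B$ does not apply to it. We descend $\mathcal H$ to a ring of arithmetic nature and complete at a prime $\ell$ and at $x$ at once.

\subsection{Descent to a cyclotomic field}

Choose $M\ge1$ with $\lambda_{\mathcal C,j}^M=1$ for all $\mathcal C,j$, and put $k'=\mathbb Q(\zeta_M)$, with ring of integers $\mathcal O_{k'}$. Let $\mathcal H_{k'}$ be the quotient of $k'[q^{\pm1}][B]$ by the relations \eqref{eq:hecke}. Tensor products are right exact, so for every commutative $k'[q^{\pm1}]$-algebra $A$, the algebra $A\otimes\mathcal H_{k'}$ is the quotient of $A[B]$ by the relations \eqref{eq:hecke}. In particular $\mathbb C\otimes_{k'}\mathcal H_{k'}=\mathcal H$.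

\begin{lemma}\label{lem:descent}
\begin{enumerate}
\item[(a)] $\mathcal H_{k'}$ is free of rank $n$ over $k'[q^{\pm1}]$. Fix a basis $(b_i)$.
\item[(b)] There is an integer $\nu\ge1$ such that left and right multiplication by every $T_b$, $b\in B$, have matrices over $R=\mathcal O_{k'}[1/\nu][q^{\pm1}]$ in this basis.
\item[(c)] There is a nonzero $\Delta\in k'[q^{\pm1}]$ such that, for every field $E\supset k'$ and every $\xi'\in E^\times$, the specialization $\mathcal H_{\xi',E}$ of $\mathcal H_{k'}$ at $q=\xi'$ is semisimple if and only if $\Delta(\xi')\ne0$.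
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The module $\mathcal H_{k'}$ embeds in $\mathcal H$, so it is torsion-free by (H1). A basis of $\mathcal H$ involves finitely many elements of $\mathcal H_{k'}$. If $\mathcal N$ is the $k'[q^{\pm1}]$-submodule that they generate, then $\mathbb C\otimes_{k'}(\mathcal H_{k'}/\mathcal N)=0$, so $\mathcal N=\mathcal H_{k'}$. A finitely generated torsion-free module over a principal ideal domain is free, and the rank is $n$ by base change.

(b) The group $B$ is finitely generated, being the fundamental group of a connected complex algebraic variety. Take for $\nu$ a common denominator of the coefficients of the entries of the matrices for finitely many generators and their inverses.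

(c) Let $\Delta=\det(\operatorname{Tr}(L_{b_ib_j}))$, where $L_h$ is left multiplication by $h$. A finite-dimensional algebra over a field of characteristic $0$ is semisimple if and only if the form $(h,h')\mapsto\operatorname{Tr}(L_{hh'})$ is nondegenerate. Indeed, if $h$ lies in the radical then $hh'$ is nilpotent and the trace vanishes; and a semisimple algebra becomes, over an algebraic closure, a product of matrix algebras $\mathrm{Mat}_m$, on which $\operatorname{Tr}(L_h)=m\operatorname{tr}(h)$. Since $\mathbb CW$ is semisimple, $\Delta(\zeta_d)\ne0$.
\end{proof}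

\subsection{Twisting the generators}\label{sub:twist}

Let $\xi\in\mathbb C^\times$ be algebraic. Choose a prime $\ell\nmid\nu$ such that $\xi$ is a unit at all places of $k'(\xi)$ above $\ell$; all but finitely many primes qualify, and if $\xi$ is a root of unity every $\ell\nmid\nu$ does. The fields $\bar{\mathbb Q}_\ell$ and $\mathbb C$ are algebraically closed of characteristic $0$ and of the same uncountable cardinality; fix an isomorphism and identify them. Let $E\subset\mathbb C$ be a finite extension of $\mathbb Q_\ell$ containing $k'(\xi)$, with ring of integers $\mathcal O_E$ and uniformizer $\varpi$. Then $\xi\in\mathcal O_E^\times$ and $\mathcal O_{k'}[1/\nu]\subset\mathcal O_E$. The ring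
\[
\hat A=\mathcal O_E[[x]]=\varprojlim_a\mathcal O_E[x]/(\varpi^a,x^a)
\]
is an inverse limit of finite rings, so $GL_n(\hat A)$ and $\hat A^\times$ are profinite groups. Map $R\to\hat A$ by $q\mapsto\xi(1+x)$, and put $\mathcal H_{E[[x]]}=E[[x]]\otimes_{k'[q^{\pm1}]}\mathcal H_{k'}$. Its reduction modulo $x$ is $\mathcal H_{\xi,E}$.

By Lemma~\ref{lem:descent}(b), left multiplication gives a homomorphism $B\to GL_n(\hat A)$, which extends to a continuous homomorphism $\hat\rho:\hat B\to GL_n(\hat A)$. The matrices that commute with right multiplication by all $T_b$ form a closed subset of $GL_n(\hat A)$. It contains $\hat\rho(B)$, hence $\hat\rho(\hat B)$. The $T_b$ span $\mathcal H_{E[[x]]}$, so $\hat\rho(g)$ commutes with all right multiplications, and $\hat\rho(g)(h)=\hat\rho(g)(1)\,h$. Thus $\hat\rho(g)$ is left multiplication by an element of $\mathcal H_{E[[x]]}$, and we may view $\hat\rho$ as a homomorphism $\hat B\to\mathcal H_{E[[x]]}^\times$ with $\hat\rho(b)=T_b$ for $b\in B$.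

\begin{proposition}\label{prop:twist}
Let $\sigma\in G_k$ fix $\mu_M$, let $P=\kappa(\sigma)$, let $F$ be as in Proposition~\ref{prop:galois}, and put $T^\sigma_b=\hat\rho(F(b))$ for $b\in B$. Then $b\mapsto T_b^\sigma$ is a homomorphism $B\to\mathcal H_{E[[x]]}^\times$ with the following properties.
\begin{enumerate}
\item[(a)] For every braid reflection $\mathbf s$ around a hyperplane of $\mathcal C$,
\[
\prod_j\bigl(T^\sigma_{\mathbf s}-\lambda_{\mathcal C,j}\,(q^P)^{m_{\mathcal C,j}}\bigr)=0,\qquad q^P=\xi^P\sum_{i\ge0}\binom{P_\ell}ix^i\in\hat A^\times,
\]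
where $\xi^P$ is the power in the profinite group $\mathcal O_E^\times$.
\item[(b)] The images of the $T_b^\sigma$ in $\mathcal H_{\xi,E}$ span $\mathcal H_{\xi,E}$ over $E$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Put $S=\hat\rho(\mathbf s)$ and $u_j=u_{\mathcal C,j}\in\hat A^\times$. For a positive integer $a$, the element $S^a-u_j^a$ is $S-u_j$ times a polynomial in $S$, so $\prod_j(S^a-u_j^a)=0$. Let $a\to P$ in $\hat{\mathbb Z}$. By continuity in the matrix ring over $\hat A$, we get $\prod_j(S^P-u_j^P)=0$. The element $T^\sigma_{\mathbf s}$ is conjugate to $\hat\rho(\mathbf s^P)=S^P$, so it satisfies the same equation. Since $P\equiv1\bmod M$, we have $\lambda_{\mathcal C,j}^P=\lambda_{\mathcal C,j}$ and $u_j^P=\lambda_{\mathcal C,j}(q^P)^{m_{\mathcal C,j}}$. Finally $q^P=\xi^P(1+x)^P$, and the coefficient $\binom ai$ of $x^i$ in $(1+x)^a$ tends to $\binom{P_\ell}i$ in $\mathbb Z_\ell$, because $a\to P_\ell$ in $\mathbb Z_\ell$ and $\binom{\cdot}{i}$ is a polynomial.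

(b) Let $\hat\rho_0:\hat B\to\mathcal H_{\xi,E}\cong E^n$ be the reduction of $\hat\rho$ modulo $x$. It sends $g$ to a matrix in $GL_n(\mathcal O_E)$ that depends continuously on $g$, applied to the coordinate vector of $1$; so it is continuous for the $\ell$-adic topology. The $E$-span of $\hat\rho_0(F(B))$ is a linear subspace of $E^n$, hence closed. As $F$ is a homeomorphism, $F(B)$ is dense in $\hat B$. So the span contains $\hat\rho_0(\hat B)$, and in particular the images of all $T_b$.
\end{proof}

The series in (a) is written $(1+x)^{P_\ell}$. The two remaining proofs use the two factors of $q^P=\xi^P(1+x)^{P_\ell}$. If $\xi$ is not a root of unity, $\sigma$ moves the point $\xi$. If it is, $\sigma$ can be chosen to fix the point, and it then acts on the local coordinate $x$.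

\section{Semisimplicity away from roots of unity}\label{sec:generic}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $\xi$ not be a root of unity, and suppose that $\mathcal H_\xi$ is not semisimple. Then $\Delta(\xi)=0$ by Lemma~\ref{lem:descent}(c). As $\Delta\ne0$ has coefficients in $k'$, the number $\xi$ is algebraic, and Section~\ref{sub:twist} applies.

Let $\sigma\in G_{k(\mu_M)}$ and $P=\kappa(\sigma)$. Reducing Proposition~\ref{prop:twist}(a) modulo $x$, we see that the images of the $T_b^\sigma$ in $\mathcal H_{\xi,E}$ satisfy the relations \eqref{eq:hecke} at $q=\xi^P\in E^\times$. So $T_b\mapsto T_b^\sigma\bmod x$ defines an $E$-algebra homomorphism $\mathcal H_{\xi^P,E}\to\mathcal H_{\xi,E}$. It is surjective by Proposition~\ref{prop:twist}(b), and both sides have dimension $n$, so it is an isomorphism. The target is not semisimple, hence $\Delta(\xi^P)=0$.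

We show that $\xi^P$ determines $P_\ell$. Let $\ell^f$ be the order of the residue field of $E$, and put $\xi_1=\xi^{\ell^f-1}\in1+\varpi\mathcal O_E$. The group $1+\varpi\mathcal O_E$ is an inverse limit of finite abelian $\ell$-groups, so it is a $\mathbb Z_\ell$-module, and $\xi_1^P=\xi_1^{P_\ell}$. The annihilator of $\xi_1$ is an ideal of $\mathbb Z_\ell$. If it were nonzero, it would contain a power of $\ell$, and $\xi$ would be a root of unity. So it is zero. If $\xi^P=\xi^{P'}$, then $P_\ell-P'_\ell$ annihilates $\xi_1$, and $P_\ell=P'_\ell$. By Lemma~\ref{lem:kappa}, $P_\ell$ takes infinitely many values. So the nonzero Laurent polynomial $\Delta$ has infinitely many zeros in the field $E$, a contradiction. Hence $\mathcal H_\xi$ is semisimple.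

Let $\phi\in\operatorname{Irr}(\mathcal H_\xi)$, and take $\tilde p$ and $p$ as in Lemma~\ref{lem:idem}. The module $\tilde p\,\mathcal{OH}\,\tilde p$ is a direct summand of $\mathcal{OH}$, so it is free, with reduction $p\mathcal H_\xi p$ of dimension $1$. Since $\mathcal{KH}=\prod_\chi\operatorname{End}_{\mathcal K}(V_\chi)$, we have $\tilde p\,\mathcal{KH}\,\tilde p\cong\prod_\chi\operatorname{End}_{\mathcal K}(\tilde pV_\chi)$, and comparing dimensions gives $\sum_\chi(d^\theta_{\chi,\phi})^2=1$. Each column of the decomposition matrix has exactly one nonzero entry, so no two distinct characters are linked, and all blocks are singletons.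
\end{proof}

\section{Equal orders of vanishing at roots of unity}\label{sec:order}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $\xi$ be a root of unity of order $r$. We construct a pair $(\varepsilon,\Phi)$ as in Proposition~\ref{prop:criterion}, following Example~\ref{ex:power} with $T_b^\sigma$ in place of the $P$-th power.

Apply Section~\ref{sub:twist} to $\xi$. By Lemma~\ref{lem:kappa} there is $\sigma\in G_{k(\mu_{Mr})}$ such that $P_\ell$ has infinite order in $\mathbb Z_\ell^\times$, where $P=\kappa(\sigma)$. Since $P\equiv1\bmod r$, we have $\xi^P=\xi$ and $q^P=\xi(1+x)^{P_\ell}$. Let $\varepsilon$ be the $E$-algebra automorphism of $E[[x]]$ given by the substitution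
\[
x\longmapsto(1+x)^{P_\ell}-1=P_\ell\,x+\cdots .
\]
Then $\varepsilon(q)=q^P$, so $\varepsilon(u_{\mathcal C,j})=\lambda_{\mathcal C,j}(q^P)^{m_{\mathcal C,j}}$. The ring homomorphism $E[[x]][B]\to\mathcal H_{E[[x]]}$, $\sum c_bb\mapsto\sum\varepsilon(c_b)T_b^\sigma$, sends $\prod_j(\mathbf s-u_{\mathcal C,j})$ to $\prod_j(T^\sigma_{\mathbf s}-\varepsilon(u_{\mathcal C,j}))$, which is zero by Proposition~\ref{prop:twist}(a). It therefore induces an $\varepsilon$-semilinear ring endomorphism $\Phi$ of $\mathcal H_{E[[x]]}$ with $\Phi(T_b)=T_b^\sigma$.

The map $\Phi$ is bijective. Since $\varepsilon$ preserves the ideal $(x)$ and induces the identity on $E[[x]]/(x)=E$, the map $\Phi$ induces an $E$-linear endomorphism of $\mathcal H_{\xi,E}$. This endomorphism is surjective by Proposition~\ref{prop:twist}(b), hence bijective. So the determinant of the matrix of $(\Phi(b_i))$ in the basis $(b_i)$ is nonzero modulo $x$, and is a unit of $E[[x]]$. Thus $(\Phi(b_i))$ is a basis, and $\Phi:\sum c_ib_i\mapsto\sum\varepsilon(c_i)\Phi(b_i)$ is bijective.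

Now extend scalars along $E[[x]]\subset\mathbb C[[x]]=\mathcal O$. The composite $k'[q^{\pm1}]\to E[[x]]\to\mathcal O$ is the inclusion on $k'$ and sends $q$ to $\xi(1+x)$, as in Section~\ref{sec:traces}. Hence $\mathcal O\otimes_{E[[x]]}\mathcal H_{E[[x]]}=\mathcal{OH}$. The same substitution defines a $\mathbb C$-algebra automorphism $\varepsilon$ of $\mathcal O$, and $c\otimes h\mapsto\varepsilon(c)\otimes\Phi(h)$ is an $\varepsilon$-semilinear ring endomorphism of $\mathcal{OH}$. It sends the basis $(b_i)$ to a basis, so it is an automorphism. The leading coefficient $\beta=P_\ell\in\mathbb Z_\ell^\times\subset E^\times\subset\mathbb C^\times$ has infinite order. Proposition~\ref{prop:criterion} gives the assertion.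
\end{proof}

Parts (1), (2) and (3) are proved, and with them Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CM}
Maria Chlouveraki, Hyohe Miyachi,
\emph{Decomposition matrices for $d$-Harish-Chandra series: the exceptional rank two cases},
arXiv:1008.3413 (2010).

\bibitem{SGA1}
SGA~1.

\end{thebibliography}
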